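\title{Disjoint frequently hypercyclic operators with a single line of disjoint hypercyclic vectors}

\begin{abstract}
Two operators $T_1,T_2$ on a Banach space $X$ are disjoint frequently hypercyclic if, for some $x\in X$, the pairs $(T_1^nx,T_2^nx)$ visit every nonempty open subset of $X\times X$ along a set of times of positive lower density. We show that such operators need not have a dense set of disjoint hypercyclic vectors, which answers a question of Martin, Menet and Puig. For every operator $T$ satisfying the Frequent Hypercyclicity Criterion there is an invertible operator $V$, an arbitrarily small nuclear perturbation of the identity, such that $T$ and $V^{-1}TV$ are disjoint frequently hypercyclic and their disjoint hypercyclic vectors are exactly the nonzero multiples of one vector. The proof sets a frequently hypercyclic vector of $T\oplus T$ whose orbit grows slowly against a sequence of vectors whose orbits tend to infinity at different, faster speeds.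
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Throughout, $\mathbb{K}$ is $\mathbb{R}$ or $\mathbb{C}$, $X$ is a separable infinite-dimensional Banach space over $\mathbb{K}$, and $L(X)$ is the algebra of bounded linear operators on $X$. We write $\mathbb{N}=\{1,2,\dots\}$ and $\mathbb{N}_0=\mathbb{N}\cup\{0\}$. Finite products of Banach spaces carry the maximum norm, and $T_1\oplus T_2$ is the operator $(p,q)\mapsto(T_1p,T_2q)$ on $X\times X$. The \emph{lower density} of a set $A\subseteq\mathbb{N}_0$ is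
\[
\underline{d}(A)=\liminf_{N\to\infty}\frac{\#(A\cap[1,N])}{N}.
\]
An arithmetic progression with difference $r$ has lower density $1/r$, and the set of squares has lower density $0$.

Let $R$ be an operator on a Banach space $Z\ne\{0\}$. A vector $z\in Z$ is \emph{hypercyclic} for $R$ if its orbit $\{R^nz:n\ge0\}$ is dense in $Z$. It is \emph{frequently hypercyclic} for $R$ if for every nonempty open $U\subseteq Z$ the set $\{n\ge0:R^nz\in U\}$ has positive lower density: the orbit not only reaches $U$ but spends a positive proportion of the time there. A frequently hypercyclic vector is hypercyclic. Since $Z$ has no isolated points, a nonempty open set stays nonempty and open when finitely many points are removed. Hence a dense sequence in $Z$ visits every nonempty open set infinitely often, a fact that we use repeatedly.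

\begin{definition}\label{def:disjoint}
Let $T_1,T_2\in L(X)$. A vector $x\in X$ is \emph{disjoint hypercyclic} (d-hypercyclic) for $(T_1,T_2)$ if $\{(T_1^nx,T_2^nx):n\ge0\}$ is dense in $X\times X$. It is \emph{disjoint frequently hypercyclic} (d-frequently hypercyclic) if $\{n\ge0:(T_1^nx,T_2^nx)\in U\}$ has positive lower density for every nonempty open $U\subseteq X\times X$. The operators $T_1,T_2$ are d-hypercyclic, respectively d-frequently hypercyclic, if such a vector exists, and they are \emph{densely d-hypercyclic} if the set of their d-hypercyclic vectors is dense in $X$.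
\end{definition}

Thus $x$ is d-hypercyclic when the diagonal vector $(x,x)$ is hypercyclic for $T_1\oplus T_2$: the two orbits of $x$ are independent, in the sense that $T_1^nx$ can be near any $p$ while $T_2^nx$ is near any $q$. For $T_1=T_2$ this never happens, because the pairs stay on the diagonal.

For a single operator $T$, one hypercyclic vector $x$ yields a dense set of them, since each $T^kx$ is again hypercyclic. For a pair this argument breaks down, because $(T_1^kx,T_2^kx)$ has in general left the diagonal. It survives in two situations. Let $x$ be d-hypercyclic for $(T_1,T_2)$.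
\begin{itemize}
\item Suppose $T_1T_2=T_2T_1$. Then $(T_1^nT_1x,T_2^nT_1x)=(T_1\oplus T_1)(T_1^nx,T_2^nx)$. The range of $T_1$ contains the dense set $\{T_1^nx:n\ge1\}$, so $T_1\oplus T_1$ has dense range and maps dense sets to dense sets. Hence $T_1x$ is d-hypercyclic, and by induction so is every point of the dense set $\{T_1^kx:k\ge0\}$.
\item Suppose the vectors $u$ with $T_1^nu\to0$ and $T_2^nu\to0$ form a dense set. For such $u$ the vector $x+u$ is d-hypercyclic: the pairs $(T_1^nx,T_2^nx)$ visit a ball of radius $r/2$ infinitely often, and eventually $\|T_1^nu\|,\|T_2^nu\|<r/2$, so the perturbed pairs visit the concentric ball of radius $r$.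
\end{itemize}
In general, density can fail. By a result of Sanders and Shkarin quoted in \cite{MMP}, every separable infinite-dimensional Banach space supports d-hypercyclic operators that are not densely d-hypercyclic. Frequent hypercyclicity asks much more of an orbit than density does, and one may guess that this surplus of recurrence produces further d-hypercyclic vectors. Another result quoted in \cite{MMP} is a warning: on some Banach space $Y$ there are d-frequently hypercyclic operators $T_1,T_2$ such that $T_1\oplus T_1$ and $T_2\oplus T_2$ are not d-hypercyclic on $Y\times Y$, so that $T_1,T_2$ do not satisfy the Disjoint Hypercyclicity Criterion (which plays no role below). The following question is posed in \cite{MMP}.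

\medskip
\noindent\textbf{Question.} \emph{If $T_1,T_2\in L(X)$ are d-frequently hypercyclic, must they be densely d-hypercyclic?}

\subsection*{The result}
The answer is no. To state the theorem, recall that a series $\sum_kx_k$ in a Banach space \emph{converges unconditionally} if all its rearrangements converge. For $g\in X^*$ and $v\in X$ let $g\otimes v$ be the operator $z\mapsto g(z)v$. An operator $K$ is \emph{nuclear} if $K=\sum_jg_j\otimes v_j$ with $\sum_j\|g_j\|\,\|v_j\|<\infty$.

\begin{definition}\label{def:fhcc}
An operator $T$ on a Banach space $X$ satisfies the \emph{Frequent Hypercyclicity Criterion} (FHCC) if there are a dense set $X_0\subseteq X$ and a map $S:X_0\to X_0$ such that for all $u\in X_0$ the series $\sum_{k\ge1}T^ku$ and $\sum_{k\ge1}S^ku$ converge unconditionally and $TSu=u$. We call $X_0,S$ the \emph{data} of the criterion.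
\end{definition}

Only this definition is used; everything we need about such operators is proved below.

\begin{theorem}\label{thm:main}
Let $T\in L(X)$ satisfy the FHCC and let $\varepsilon>0$. There are $x\in X\setminus\{0\}$ and an invertible $V\in L(X)$, with $V-I$ nuclear and $\|V-I\|<\varepsilon$, such that for $T_1=T$ and $T_2=V^{-1}TV$:
\begin{enumerate}
\item[(i)] $T_1,T_2$ are d-frequently hypercyclic, with $x$ a d-frequently hypercyclic vector;
\item[(ii)] the set of d-hypercyclic vectors of $(T_1,T_2)$ is exactly $\{cx:c\in\mathbb{K}\setminus\{0\}\}$.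
\end{enumerate}
In particular $T_1,T_2$ are not densely d-hypercyclic.
\end{theorem}

The set in (ii) is as small as a nonempty set of d-hypercyclic vectors can be: for $c\ne0$, multiplication by $c$ is a homeomorphism of $X\times X$ that carries $(T_1^nz,T_2^nz)$ to $(T_1^n(cz),T_2^n(cz))$, so the d-hypercyclic vectors of any pair, and likewise the d-frequently hypercyclic ones, are invariant under nonzero scalars.

\begin{example}\label{ex:shift}
Let $Y\ne\{0\}$ be a separable Banach space and let $X=\ell_p(Y)$ with $1\le p<\infty$, or $X=c_0(Y)$; for instance $X=\ell_2$. Let $T=2B$, where $B(v_0,v_1,\dots)=(v_1,v_2,\dots)$. Take for $X_0$ the finitely supported sequences and put $S(v_0,v_1,\dots)=\frac12(0,v_0,v_1,\dots)$. For $u\in X_0$ we have $T^ku=0$ for large $k$, $\|S^ku\|=2^{-k}\|u\|$ and $TSu=u$; both series converge absolutely, hence unconditionally. So $T$ satisfies the FHCC, and Theorem~\ref{thm:main} answers the question negatively on each of these spaces.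
\end{example}

Each of the two operators in Theorem~\ref{thm:main} is well behaved on its own: $T_2$ satisfies the FHCC with data $V^{-1}X_0$ and $V^{-1}SV$, so each $T_i$ has a dense set of vectors whose orbits tend to $0$. By the second observation above, the vectors whose orbits tend to $0$ under both operators cannot be dense, and by the first, $T_1$ and $T_2$ cannot commute.

Section~\ref{sec:idea} reduces the theorem to a statement about $T\oplus T$ and shows the method on $2B$. It calls for two ingredients: frequently hypercyclic vectors whose orbits grow slowly (Section~\ref{sec:slow}) and vectors whose orbits tend to infinity at different speeds (Section~\ref{sec:fast}). Section~\ref{sec:proof} proves the theorem, and Section~\ref{sec:more} treats direct sums, the size of $T_2-T_1$, and $N$-tuples.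

\section{Conjugate pairs and the main idea}\label{sec:idea}

The advantage of taking $T_2$ similar to $T_1$ is that a change of coordinates turns the diagonal under $T_1\oplus T_2$ into a graph under the single operator $T\oplus T$.

\begin{lemma}\label{lem:graph}
Let $T,V\in L(X)$ with $V$ invertible, $T_1=T$, $T_2=V^{-1}TV$. A vector $z\in X$ is d-hypercyclic (d-frequently hypercyclic) for $(T_1,T_2)$ if and only if $(z,(V-I)z)$ is hypercyclic (frequently hypercyclic) for $T\oplus T$. In particular, if $\|T^n(V-I)z\|\to\infty$, then $z$ is not d-hypercyclic for $(T_1,T_2)$.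
\end{lemma}

\begin{proof}
The map $\Phi(p,r)=(p,Vr-p)$ is a linear homeomorphism of $X\times X$, with inverse $(p,q)\mapsto(p,V^{-1}(p+q))$. Since $T_2^n=V^{-1}T^nV$,
\[
\Phi(T_1^nz,T_2^nz)=(T^nz,\,T^nVz-T^nz)=(T\oplus T)^n\bigl(z,(V-I)z\bigr).
\]
So the times at which $(T_1^nz,T_2^nz)$ lies in $U$ are the times at which the orbit of $(z,(V-I)z)$ lies in $\Phi(U)$, and $U\mapsto\Phi(U)$ permutes the nonempty open sets. Finally, a dense orbit of $T\oplus T$ visits the unit ball infinitely often, which is impossible if the norms of its second coordinates tend to infinity.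
\end{proof}

We therefore look for a small operator $V-I$ whose graph contains a frequently hypercyclic vector of $T\oplus T$ but few hypercyclic ones. The first demand is met by a rank-one term: if $(x,y)$ is frequently hypercyclic for $T\oplus T$ and $h(x)=1$, then $h\otimes y$ maps $x$ to $y$. The second demand is met by further terms that vanish at $x$ and send other vectors $z$ to points whose orbits escape to infinity. The difficulty is that $(V-I)z$ also contains the term $h(z)y$, whose orbit is unbounded when $h(z)\ne0$ and might cancel the escape. So the orbit of $y$ must grow more slowly than the escaping orbits.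

\subsection*{A hyperplane, for $T=2B$ on $\ell_2$}
Let $(e_k)_{k\ge0}$ be the unit vector basis, so $Te_0=0$ and $Te_k=2e_{k-1}$ for $k\ge1$. Put
\[
E=\sum_{k\ge0}2^{-k}e_k,\qquad w=\sum_{k\ge0}(k+1)2^{-k}e_k .
\]
Then $TE=E$ and $Tw=\sum_{i\ge0}(i+2)2^{-i}e_i=w+E$, so $T^nw=w+nE$: the orbit of $w$ escapes linearly in the direction of a fixed point. Proposition~\ref{prop:slow} below provides a frequently hypercyclic vector $(x,y)$ of $T\oplus T$ with $\|T^ny\|\le\sqrt{n+1}+2$. Choose $h,f\in X^*$ with $h(x)=1$, $f(x)=0$, $f\ne0$, and let $V=I+\eta(f\otimes w+h\otimes y)$ with $\eta>0$ so small that $\|V-I\|<1$; then $V$ is invertible. Now $(V-I)x=\eta y$, and $(x,\eta y)$ is frequently hypercyclic for $T\oplus T$, so $x$ is d-frequently hypercyclic for $(T,V^{-1}TV)$. On the other hand,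
\[
\|T^n(V-I)z\|=\eta\,\|f(z)(w+nE)+h(z)T^ny\|\ge\eta\Bigl(|f(z)|\bigl(n\|E\|-\|w\|\bigr)-|h(z)|\bigl(\sqrt{n+1}+2\bigr)\Bigr),
\]
which tends to infinity when $f(z)\ne0$. By Lemma~\ref{lem:graph}, all d-hypercyclic vectors lie in the closed hyperplane $\ker f$. This already gives a negative answer to the question.

\subsection*{From a hyperplane to a line}
To exclude every $z\notin\mathbb{K}x$ we need a sequence of functionals $f_j$ whose common kernel is $\mathbb{K}x$, and a term $2^{-j}f_j\otimes w_j$ for each. If all $w_j$ were equal to $w$, these terms would add up to $f\otimes w$ with the single functional $f=\sum_j2^{-j}f_j$, and nothing would be gained. The remedy is to let the $w_j$ escape at different speeds, so that they cannot cancel one another. For $T=2B$ and $0<s\le1$ let $w^{(s)}=\sum_{k\ge0}(k+1)^s2^{-k}e_k$. Then $T^nw^{(s)}=\sum_{i\ge0}(n+i+1)^s2^{-i}e_i$. The first coordinate is $(n+1)^s$, and $(n+i+1)^s\le(n+1)^s(i+1)$ because $n+i+1\le(n+1)(i+1)$. Hence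
\begin{equation}\label{eq:shift-speeds}
(n+1)^s\le\|T^nw^{(s)}\|\le\|w\|\,(n+1)^s .
\end{equation}
The set of indices $j$ with $f_j(z)\ne0$ has a least element but possibly no greatest one, so the speeds should decrease with $j$; then the least index wins. They should also stay above the speed allowed for $y$. We take the exponents $s_j=\frac12+2^{-j}$ for $w_j$ and the exponent $\frac14$ for $y$.

\section{Frequently hypercyclic vectors with slowly growing orbits}\label{sec:slow}

We use unconditional convergence through the following standard fact.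

\begin{lemma}\label{lem:tails}
Let $\sum_{k\ge0}x_k$ converge unconditionally in a Banach space. Then $\sum_kb_kx_k$ converges for all real $b_k$ with $|b_k|\le1$, and the numbers
$\tau(m)=\sup\bigl\{\|\sum_{k\ge m}b_kx_k\|:b_k\in[-1,1]\bigr\}$ are finite and tend to $0$ as $m\to\infty$.
\end{lemma}

\begin{proof}
Let $\delta>0$. There is $m$ such that $\|\sum_{k\in F}x_k\|\le\delta$ for all finite $F\subseteq[m,\infty)$; otherwise there are disjoint finite sets $F_1,F_2,\dots$ with sums of norm greater than $\delta$, and a rearrangement in which each $F_i$ appears as a block of consecutive terms is not Cauchy. For finite $F\subseteq[m,\infty)$, a vector $(b_k)_{k\in F}$ in $[-1,1]^F$ is a convex combination of vectors of signs, and a sum $\sum_{k\in F}\pm x_k$ is a difference of two sums over subsets of $F$. So $\|\sum_{k\in F}b_kx_k\|\le2\delta$. This gives the Cauchy condition and $\tau(m')\le2\delta$ for $m'\ge m$, and $\tau(m')\le\sum_{k<m}\|x_k\|+2\delta$ for $m'<m$.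
\end{proof}

Let $R$ satisfy the FHCC on $Z$ with data $Z_0,S$, and let $(y_l)$ be a dense sequence in $Z_0$. The natural candidate for a frequently hypercyclic vector is $u=\sum_l\sum_{k\in A_l}S^ky_l$, where the $A_l$ are sets of times of positive lower density. At a time $n\in A_j$ the operator $R^n$ turns the term $S^ny_j$ into $y_j$ and every other term $S^ky_l$ into $S^{k-n}y_l$ or $R^{n-k}y_l$. By Lemma~\ref{lem:tails} these add up to something small, provided the times $k$ are far from $n$. So we need sets $A_l$ that have positive lower density and yet keep prescribed distances from each other.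

\begin{lemma}\label{lem:sets}
Let $1\le N_1\le N_2\le\cdots$ be integers. There are pairwise disjoint sets $A_l\subseteq\mathbb{N}$ $(l\ge1)$ of positive lower density with $\min A_l\ge N_l$ and $|n-m|\ge N_l+N_k$ whenever $n\in A_l$, $m\in A_k$, $n\ne m$.
\end{lemma}

\begin{proof}
We start from very sparse arithmetic progressions and remove from each one a neighborhood of all later ones. Choose integers $0\le r_1<r_2<\cdots$ with $2^{r_1}\ge N_1$ and
\begin{equation}\label{eq:sparse}
10N_k2^{-r_k}\le2^{-r_{k-1}-3}\qquad(k\ge2).
\end{equation}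
In particular $2^{r_k}\ge80N_k$ for $k\ge2$, and $2^{r_k}\ge N_k$ for all $k$. Let
\[
D_k=\{2^{r_k}(2j+1):j\ge0\},\qquad D_k^+=\{n\in\mathbb{N}:|n-m|\le2N_k\text{ for some }m\in D_k\},
\]
and $A_l=D_l\setminus\bigcup_{k>l}D_k^+$.

\emph{Separation.} We have $\min A_l\ge2^{r_l}\ge N_l$, and distinct elements of $A_l$ differ by at least $2^{r_l+1}\ge2N_l$. If $l<k$, $n\in A_l$ and $m\in A_k\subseteq D_k$, then $n\notin D_k^+$, so $|n-m|>2N_k\ge N_l+N_k$. In particular $A_l\cap A_k=\emptyset$.

\emph{Density.} Infinitely many sets are removed from $D_l$, so we need a bound for $\#(D_k^+\cap[1,N])$ that holds for all $N$, not only asymptotically. Let $k\ge2$. If $N<2^{r_k}-2N_k$, then $D_k^+\cap[1,N]=\emptyset$. Otherwise $N\ge78N_k\ge2N_k$. An element $m\in D_k$ within $2N_k$ of $[1,N]$ then satisfies $m\le N+2N_k\le2N$ and is a positive multiple of $2^{r_k}$, so there are at most $2N2^{-r_k}$ such $m$. Each accounts for at most $4N_k+1\le5N_k$ elements of $D_k^+$. In both cases $\#(D_k^+\cap[1,N])\le10N_k2^{-r_k}N$. By \eqref{eq:sparse} and $r_{l+i}\ge r_l+i$,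
\[
\sum_{k>l}10N_k2^{-r_k}\le\sum_{i\ge0}2^{-r_{l+i}-3}\le2^{-r_l-2}.
\]
Hence $\#(A_l\cap[1,N])\ge\#(D_l\cap[1,N])-2^{-r_l-2}N$ for all $N$. Since $D_l$ is a progression with difference $2^{r_l+1}$, we get $\underline{d}(A_l)\ge2^{-r_l-1}-2^{-r_l-2}>0$.
\end{proof}

The separation also controls the orbit of $u$ at an arbitrary time $n$: at most one term $S^ky_l$ has $k$ close to $n$, and only this term can make $R^nu$ large. If $A_l$ starts late enough, the size of this term is below any prescribed bound $\varphi(n)$ that tends to infinity. A bounded $\varphi$ is impossible, since dense orbits are unbounded.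

\begin{proposition}\label{prop:slow}
Let $R$ satisfy the FHCC on a separable Banach space $Z\ne\{0\}$, and let $\varphi:\mathbb{N}_0\to[1,\infty)$ satisfy $\varphi(n)\to\infty$. Then $R$ has a frequently hypercyclic vector $u$ with $\|R^nu\|\le\varphi(n)+2$ for all $n\ge0$.
\end{proposition}

\begin{proof}
Let $Z_0,S$ be the data of the FHCC. As a subset of a separable metric space, $Z_0$ is separable, so there is a sequence $(y_l)_{l\ge1}$ in $Z_0$ that is dense in $Z$. By Lemma~\ref{lem:tails}, applied with $b_k\in\{0,1\}$, there are integers $1\le L_1\le L_2\le\cdots$ such that for all $m$, all $i\le m$ and all sets $F\subseteq\mathbb{N}\cap[L_m,\infty)$, finite or not,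
\begin{equation}\label{eq:small}
\Bigl\|\sum_{k\in F}S^ky_i\Bigr\|\le2^{-m},\qquad\Bigl\|\sum_{k\in F}R^ky_i\Bigr\|\le2^{-m}.
\end{equation}
The numbers $M_l=\sup_{k\ge0}\max(\|S^ky_l\|,\|R^ky_l\|)$ are finite, because the terms of a convergent series tend to $0$. Choose $P_l\in\mathbb{N}$ with $\varphi(n)\ge M_l$ for $n\ge P_l$, and put $N_l=L_l+\max_{i\le l}P_i$, a nondecreasing sequence. Take the sets $A_l$ of Lemma~\ref{lem:sets} for $(N_l)$ and define
\[
u=\sum_{l\ge1}\sum_{k\in A_l}S^ky_l .
\]
Since $A_l\subseteq[L_l,\infty)$, the $l$-th inner sum has norm at most $2^{-l}$ by \eqref{eq:small}, so the outer series converges. From $RS=I$ on $Z_0$ and $S(Z_0)\subseteq Z_0$ we get $R^nS^ky_l=S^{k-n}y_l$ for $k\ge n$ and $R^nS^ky_l=R^{n-k}y_l$ for $k\le n$. By continuity of $R^n$,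
\begin{equation}\label{eq:orbit}
R^nu=\sum_{l\ge1}\Bigl[\sum_{k\in A_l,\,k>n}S^{k-n}y_l+\mathbf{1}_{A_l}(n)\,y_l+\sum_{k\in A_l,\,k<n}R^{n-k}y_l\Bigr].
\end{equation}

\emph{Frequent hypercyclicity.} Let $n\in A_j$. If $k\in A_l$ and $k\ne n$, then $|k-n|\ge N_l+N_j\ge L_{\max(l,j)}$. By \eqref{eq:small} with $m=\max(l,j)$ and $i=l$, the first and the third sum in the $l$-th bracket have norm at most $2^{-\max(l,j)}$. The middle term is nonzero only for $l=j$, by disjointness. Therefore
\[
\|R^nu-y_j\|\le2\sum_{l\ge1}2^{-\max(l,j)}=2\bigl(j2^{-j}+2^{-j}\bigr)=2(j+1)2^{-j}\qquad(n\in A_j).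
\]
Let $U$ be nonempty and open, containing the open ball with center $p$ and radius $2\rho$. There are infinitely many $j$ with $\|y_j-p\|<\rho$; pick one with $2(j+1)2^{-j}<\rho$. Then $R^nu\in U$ for all $n\in A_j$, and $\underline{d}(A_j)>0$.

\emph{Growth.} Fix $n\ge0$. Call a pair $(l,k)$ with $k\in A_l$ \emph{close} if $|k-n|<L_l$; a pair with $k=n$ is close. Two distinct close pairs $(l,k)$ and $(l',k')$ would have $k\ne k'$, by disjointness, and $|k-k'|<L_l+L_{l'}\le N_l+N_{l'}$, against Lemma~\ref{lem:sets}. So there is at most one close pair. In the $l$-th bracket of \eqref{eq:orbit}, the terms with $k-n\ge L_l$ and the terms with $n-k\ge L_l$ form two sums of norm at most $2^{-l}$ each, by \eqref{eq:small}; altogether the pairs that are not close contribute at most $\sum_l2\cdot2^{-l}=2$. A close pair $(l,k)$ contributes a single vector of norm at most $M_l$, and $n>k-L_l\ge N_l-L_l\ge P_l$, so $M_l\le\varphi(n)$.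
\end{proof}

\section{Orbits tending to infinity at different speeds}\label{sec:fast}

We now construct, for every $T$ satisfying the FHCC, the analogues of the vectors $w^{(s)}$. For $T=2B$ on $\ell_2$ the estimate \eqref{eq:shift-speeds} already gives Proposition~\ref{prop:fast}, with $a_n=n+1$.

In that example $w^{(s)}=\sum_{k\ge0}(k+1)^sx_k$, where $x_k=2^{-k}e_k=S^ke_0$ is a backward orbit. For general $T$ we start from $u\in X_0$, and three things change. The vectors $T^ku$ need not vanish, so the backward orbit is extended to a two-sided one, $(x_k)_{k\in\mathbb{Z}}$. The vectors $x_k$ may decay slowly, so the weights $k+1$ are replaced by weights $a_k\to\infty$ that grow slowly enough for the series to converge; this is why Proposition~\ref{prop:slow} is needed for arbitrary $\varphi$. And the fixed point $\sum_{k\in\mathbb{Z}}x_k$, which gave the direction of escape, may be $0$: for $T=2B$ this sum is $E$ for $u=e_0$ and $2E$ for $u=e_1$, hence $0$ for $u=2e_0-e_1$. We therefore insert an oscillating factor $\cos k\theta$, which replaces the fixed point by a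 closed curve on which $T$ acts as a rotation. Real coefficients let us treat both scalar fields at once.

\begin{proposition}\label{prop:fast}
Let $T$ satisfy the FHCC on $X$. There are constants $\beta,c,C>0$, a sequence $(a_n)_{n\ge0}$ with $a_0=1$, $a_n\ge1$, $a_n\to\infty$, and vectors $w_j\in X$ $(j\ge1)$ such that, with $s_j=\frac12+2^{-j}$,
\begin{equation}\label{eq:speeds}
c\,a_n^{s_j}-\beta\le\|T^nw_j\|\le C\,a_n^{s_j}+\beta\qquad(n\ge0,\ j\ge1).
\end{equation}
Consequently $\sup_j\|w_j\|<\infty$, and for each $j$, as $n\to\infty$,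
\[
\|T^nw_j\|\to\infty,\qquad\sup_{i>j}\frac{\|T^nw_i\|}{\|T^nw_j\|}\to0,\qquad\frac{a_n^{1/4}+2}{\|T^nw_j\|}\to0 .
\]
\end{proposition}

\begin{proof}
Fix $u\in X_0$, $u\ne0$. Let $x_k=S^ku$ for $k\ge0$ and $x_{-k}=T^ku$ for $k\ge1$. Then $Tx_k=x_{k-1}$ for all $k\in\mathbb{Z}$. Applying Lemma~\ref{lem:tails} to the indices $k\ge0$ and $k<0$ separately, we see that $\sum_{k\in\mathbb{Z}}b_kx_k$ converges whenever $b_k\in[-1,1]$, and that
\[
\tau(m)=\sup\Bigl\{\Bigl\|\sum_{|k|\ge m}b_kx_k\Bigr\|:b_k\in[-1,1]\Bigr\}
\]
is finite and tends to $0$.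

\emph{Step 1: the weights.} Choose integers $0=m_0<m_1<\cdots$ with $\tau(m_i)\le4^{-i}$ and $m_{i+1}-m_i\ge m_i-m_{i-1}$ for $i\ge1$. Let $a:[0,\infty)\to[1,\infty)$ be linear on each interval $[m_i,m_{i+1}]$, with $a(m_i)=i+1$, and write $a_n=a(n)$. The function $a$ is increasing and unbounded, and it is concave because its slopes $1/(m_{i+1}-m_i)$ are nonincreasing. Put
\[
\beta=\sum_{i\ge0}(i+2)\,\tau(m_i),
\]
which is finite, and positive since $\tau(0)\ge\|u\|$. We claim:
\begin{equation}\label{eq:beta}
\text{if }\gamma_k\in\mathbb{R},\ |\gamma_k|\le a_{|k|}\ (k\in\mathbb{Z}),\text{ then }\sum_{k\in\mathbb{Z}}\gamma_kx_k\text{ converges and has norm at most }\beta .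
\end{equation}
Indeed, on the block $m_i\le|k|<m_{i+1}$ we have $|\gamma_k|\le i+2$, so the sum of $\gamma_kx_k$ over any subset of this block has norm at most $(i+2)\tau(m_i)$. A finite sum over indices with $|k|\ge m_j$ thus has norm at most $\sum_{i\ge j}(i+2)\tau(m_i)$. This tends to $0$ as $j\to\infty$, which gives convergence, and equals $\beta$ for $j=0$.

Let $s\in[\frac12,1]$. The function $a^s$ is the composition of the concave function $a$ with the concave increasing function $t\mapsto t^s$, so it is concave and increasing, and $1\le a^s\le a$. For a concave function $g$ the increment $g(t+i)-g(t)$ is nonincreasing in $t$. Hence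
\begin{equation}\label{eq:concave}
0\le a_{n+i}^s-a_n^s\le a_i^s-a_0^s\le a_i\qquad(n,i\ge0).
\end{equation}
The point of concavity is that this bound does not depend on $n$.

\emph{Step 2: a curve rotated by $T$.} For $\theta,t\in\mathbb{R}$ let $G_\theta(t)=\sum_{k\in\mathbb{Z}}\cos(t+k\theta)\,x_k$. From $Tx_k=x_{k-1}$ and the addition formula for the cosine we obtain, for all $t,t_0$,
\begin{align}
TG_\theta(t)&=\sum_{i\in\mathbb{Z}}\cos\bigl(t+(i+1)\theta\bigr)x_i=G_\theta(t+\theta),\label{eq:rotate}\\
G_\theta(t)&=\cos(t-t_0)\,G_\theta(t_0)+\sin(t-t_0)\,G_\theta(t_0+\tfrac{\pi}{2}).\label{eq:ellipse}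
\end{align}
We first find $\theta$ with $\sin\theta\ne0$ and $G_\theta(0)\ne0$. Take $\psi\in X^*$ with $\psi(u)\ne0$. The series $\psi(G_\theta(0))=\sum_k\cos(k\theta)\psi(x_k)$ converges uniformly in $\theta$, its tail over $|k|\ge m$ being bounded by $\|\psi\|\tau(m)$. So its sum is continuous in $\theta$, and termwise integration shows that its mean over $[0,2\pi]$ is $\psi(x_0)=\psi(u)\ne0$. Thus it is nonzero on some open interval, which contains a $\theta$ with $\sin\theta\ne0$. Fix this $\theta$ and write $G=G_\theta$.

The curve $G$ does not pass through $0$. Suppose $G(t_0)=0$. Then $G(t_0+\theta)=TG(t_0)=0$ by \eqref{eq:rotate}, while $G(t_0+\theta)=\sin\theta\;G(t_0+\frac{\pi}{2})$ by \eqref{eq:ellipse}. As $\sin\theta\ne0$, we get $G(t_0+\frac{\pi}{2})=0$, and then \eqref{eq:ellipse} gives $G(0)=0$, a contradiction. By \eqref{eq:ellipse} with $t_0=0$, $G$ is continuous and $2\pi$-periodic, so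
\[
c=\min_t\|G(t)\|\quad\text{and}\quad C=\max_t\|G(t)\|
\]
exist and are positive.

\emph{Step 3: the vectors.} For $s\in[\frac12,1]$ let $w^{(s)}=\sum_{k\ge0}a_k^s\cos(k\theta)\,x_k$, which converges by \eqref{eq:beta}. Applying $T^n$ and putting $i=k-n$ gives $T^nw^{(s)}=\sum_{i\ge-n}a_{n+i}^s\cos((n+i)\theta)\,x_i$. We compare this with $a_n^sG(n\theta)=\sum_{i\in\mathbb{Z}}a_n^s\cos((n+i)\theta)\,x_i$:
\[
T^nw^{(s)}-a_n^sG(n\theta)=\sum_{i\in\mathbb{Z}}\delta_i\cos\bigl((n+i)\theta\bigr)x_i,\qquad
\delta_i=\begin{cases}a_{n+i}^s-a_n^s,&i\ge-n,\\-a_n^s,&i<-n.\end{cases}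
\]
Here $|\delta_i|\le a_{|i|}$ for all $i$. For $i\ge0$ this is \eqref{eq:concave}. For $-n\le i<0$, apply \eqref{eq:concave} with $n-|i|$ and $|i|$ in place of $n$ and $i$ to get $0\le a_n^s-a_{n-|i|}^s\le a_{|i|}$. For $i<-n$ we have $a_n^s\le a_n\le a_{|i|}$. By \eqref{eq:beta}, $\|T^nw^{(s)}-a_n^sG(n\theta)\|\le\beta$, and so
\[
c\,a_n^s-\beta\le\|T^nw^{(s)}\|\le C\,a_n^s+\beta\qquad(n\ge0,\ \tfrac12\le s\le1).
\]
Since $s_j\in(\frac12,1]$, the vectors $w_j=w^{(s_j)}$ satisfy \eqref{eq:speeds}.

\emph{Consequences.} For $n=0$, \eqref{eq:speeds} gives $\|w_j\|\le C+\beta$. Next, $\|T^nw_j\|\ge ca_n^{1/2}-\beta$, which gives the first and the third limit. For $i>j$ we have $s_i\le s_{j+1}<s_j$, so once $ca_n^{s_j}>\beta$,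
\[
\sup_{i>j}\frac{\|T^nw_i\|}{\|T^nw_j\|}\le\frac{Ca_n^{s_{j+1}}+\beta}{ca_n^{s_j}-\beta}\longrightarrow0 .
\]
This step uses that $c,C,\beta$ do not depend on the index of the vector.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Take $a_n$ and $w_j$ from Proposition~\ref{prop:fast}.

\emph{Step 1: the vectors $x$ and $y$.} The operator $T\oplus T$ satisfies the FHCC on $X\times X$ with data $X_0\times X_0$ and $(p,q)\mapsto(Sp,Sq)$, since a series in $X\times X$ converges if and only if both coordinate series do. Proposition~\ref{prop:slow} with $\varphi(n)=a_n^{1/4}$ gives a frequently hypercyclic vector $(x,y)$ for $T\oplus T$ with $\|T^ny\|\le a_n^{1/4}+2$. By Proposition~\ref{prop:fast},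
\begin{equation}\label{eq:y-slow}
\|T^ny\|/\|T^nw_j\|\to0\qquad\text{for every }j.
\end{equation}
The orbit of $x$ under $T$ is dense, so $x\ne0$, and the Hahn--Banach theorem gives $h\in X^*$ with $h(x)=1$.

\emph{Step 2: functionals with common kernel $\mathbb{K}x$.} The quotient $Q=X/\mathbb{K}x$ is a separable Banach space, and $Q\ne\{0\}$ since $X$ is infinite-dimensional. Let $(q_i)_{i\ge1}$ be a dense sequence of nonzero vectors of $Q$, and choose $F_i\in Q^*$ with $\|F_i\|=1$ and $F_i(q_i)=\|q_i\|$. The $F_i$ have no common zero $q\ne0$. For if $q$ were one, we could choose $i$ with $\|q-q_i\|<\|q\|/3$, and then $\|q_i\|=|F_i(q_i-q)|<\|q\|/3$, whereas $\|q_i\|\ge\|q\|-\|q-q_i\|>2\|q\|/3$. Let $f_i$ be the composition of the quotient map $X\to Q$ with $F_i$. Then $f_i\ne0$, $\|f_i\|\le1$, and $\bigcap_i\ker f_i=\mathbb{K}x$.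

\emph{Step 3: the operator $V$.} Let
\[
K=\sum_{j\ge1}2^{-j}f_j\otimes w_j+h\otimes y .
\]
It is nuclear because $\|f_j\|\le1$ and $(w_j)$ is bounded. Choose $\eta>0$ with $\eta\|K\|<\min(1,\varepsilon)$ and put $V=I+\eta K$. Then $V-I$ is nuclear, $\|V-I\|<\varepsilon$, and $V$ is invertible by the Neumann series $\sum_{m\ge0}(-\eta K)^m$. Let $T_1=T$ and $T_2=V^{-1}TV$.

\emph{Step 4: proof of (i).} Since $f_j(x)=0$ for all $j$ and $h(x)=1$, we have $(V-I)x=\eta y$. The homeomorphism $(p,q)\mapsto(p,\eta q)$ of $X\times X$ commutes with $T\oplus T$, so $(x,\eta y)$ is frequently hypercyclic for $T\oplus T$. By Lemma~\ref{lem:graph}, $x$ is d-frequently hypercyclic for $(T_1,T_2)$. By the invariance under scalars noted after Theorem~\ref{thm:main}, so is every $cx$ with $c\ne0$; in particular these vectors are d-hypercyclic.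

\emph{Step 5: proof of (ii).} Let $z\in X\setminus\mathbb{K}x$. By Step~2 there is a least index $j$ with $f_j(z)\ne0$, and
\[
T^nKz=2^{-j}f_j(z)\,T^nw_j+\sum_{i>j}2^{-i}f_i(z)\,T^nw_i+h(z)\,T^ny .
\]
For $n$ so large that $T^nw_j\ne0$, and using $\sum_{i>j}2^{-i}|f_i(z)|\le\|z\|$,
\[
\|T^nKz\|\ge\|T^nw_j\|\left(2^{-j}|f_j(z)|-\|z\|\sup_{i>j}\frac{\|T^nw_i\|}{\|T^nw_j\|}-|h(z)|\frac{\|T^ny\|}{\|T^nw_j\|}\right).
\]
By Proposition~\ref{prop:fast} and \eqref{eq:y-slow}, the bracket tends to $2^{-j}|f_j(z)|>0$, while $\|T^nw_j\|\to\infty$. Hence $\|T^n(V-I)z\|=\eta\|T^nKz\|\to\infty$, and $z$ is not d-hypercyclic by Lemma~\ref{lem:graph}. The vector $0$ is not d-hypercyclic either. With Step~4 this proves (ii).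

The set in (ii) lies in $\mathbb{K}x$, a proper closed subspace of $X$, so it is not dense. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Direct sums, small perturbations and $N$-tuples}\label{sec:more}

The pairs of Theorem~\ref{thm:main} also have the property of direct sums mentioned in the introduction.

\begin{corollary}\label{cor:sums}
For every pair $T_1,T_2$ as in Theorem~\ref{thm:main}, the operators $T_1\oplus T_1$ and $T_2\oplus T_2$ are not d-hypercyclic on $X\times X$.
\end{corollary}

\begin{proof}
Suppose that the quadruples $(T_1^nz,T_1^nz',T_2^nz,T_2^nz')$ are dense in $X^4$. Projecting onto the first and third, and onto the second and fourth coordinates, we see that $z$ and $z'$ are d-hypercyclic for $(T_1,T_2)$. By (ii), $z'=cz$ for some scalar $c$. Then $(T_1^nz,T_1^nz')$ stays in the proper closed subspace $\{(p,cp):p\in X\}$ of $X\times X$, which contradicts density in the first two coordinates.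
\end{proof}

Next, $T_2$ is very close to $T_1$, although equal operators are never d-hypercyclic.

\begin{proposition}\label{prop:size}
Let $T\in L(X)$ satisfy the FHCC and let $0<\varepsilon<1$.
\begin{enumerate}
\item[(a)] For every pair as in Theorem~\ref{thm:main}, $T_2-T_1$ is nuclear and $\|T_2-T_1\|\le2\|T\|\varepsilon/(1-\varepsilon)$. So $T$ can be paired with an arbitrarily small nuclear perturbation of itself, similar to $T$, to give a counterexample to the question.
\item[(b)] There is an invertible $V$ with $\|V-I\|<\varepsilon$ and $V-I$ of rank at most $2$ such that $T_1=T$ and $T_2=V^{-1}TV$ are d-frequently hypercyclic, $T_2-T_1$ has rank at most $4$, and all d-hypercyclic vectors of $(T_1,T_2)$ lie in a closed hyperplane.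
\end{enumerate}
\end{proposition}

\begin{proof}
With $J=V-I$ we have
\begin{equation}\label{eq:difference}
T_2-T_1=V^{-1}(TV-VT)=V^{-1}(TJ-JT).
\end{equation}

(a) If $J=\sum_jg_j\otimes v_j$ is nuclear and $A,A'\in L(X)$, then $AJA'=\sum_j(g_j\circ A')\otimes Av_j$ is nuclear, and a difference of nuclear operators is nuclear. The Neumann series gives $\|V^{-1}\|\le1/(1-\varepsilon)$, and $\|TJ-JT\|\le2\|T\|\varepsilon$.

(b) In Step~3 of Section~\ref{sec:proof} keep only the term $j=1$, that is, let $K=\frac12f_1\otimes w_1+h\otimes y$ and $J=\eta K$. Then $J$, $TJ$ and $JT$ have rank at most $2$, so $T_2-T_1$ has rank at most $4$ by \eqref{eq:difference}. Step~4 used only $Kx=y$, which still holds. If $f_1(z)\ne0$, then $\|T^nKz\|\ge\frac12|f_1(z)|\,\|T^nw_1\|-|h(z)|\,\|T^ny\|\to\infty$ by \eqref{eq:y-slow}, so $z$ is not d-hypercyclic by Lemma~\ref{lem:graph}. Since $f_1\ne0$, its kernel is a closed hyperplane.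
\end{proof}

Finally, Definition~\ref{def:disjoint} extends to $N$ operators, with $(T_1^nx,\dots,T_N^nx)\in X^N$ in place of the pair, and so does the theorem.

\begin{proposition}\label{prop:tuples}
Let $T\in L(X)$ satisfy the FHCC, let $N\ge2$ and $\varepsilon>0$. There are $x\ne0$ and invertible $V_2,\dots,V_N\in L(X)$, with $V_i-I$ nuclear and $\|V_i-I\|<\varepsilon$, such that for $T_1=T$ and $T_i=V_i^{-1}TV_i$ the vector $x$ is d-frequently hypercyclic for $(T_1,\dots,T_N)$ and the set of d-hypercyclic vectors is exactly $\{cx:c\ne0\}$.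
\end{proposition}

\begin{proof}
As in Step~1 of Section~\ref{sec:proof}, the operator $T\oplus\cdots\oplus T$ on $X^N$ satisfies the FHCC, and Proposition~\ref{prop:slow} gives a frequently hypercyclic vector $(x,y_2,\dots,y_N)$ for it with $\|T^ny_2\|\le a_n^{1/4}+2$. Take $h$ and $f_j$ as in Steps~1 and~2, and put
\[
V_i=I+\eta\Bigl(\sum_{j\ge1}2^{-j}f_j\otimes w_j+h\otimes y_i\Bigr)\qquad(2\le i\le N),
\]
with $\eta>0$ so small that $\|V_i-I\|<\min(1,\varepsilon)$ for all $i$. The map
\[
(p,r_2,\dots,r_N)\mapsto\bigl(p,\ \eta^{-1}(V_2r_2-p),\ \dots,\ \eta^{-1}(V_Nr_N-p)\bigr)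
\]
is a linear homeomorphism of $X^N$. Since $V_iT_i^nx-T^nx=T^n(V_i-I)x=\eta T^ny_i$, it carries $(T_1^nx,\dots,T_N^nx)$ to $(T^nx,T^ny_2,\dots,T^ny_N)$. Hence $x$ is d-frequently hypercyclic, and so is $cx$ for $c\ne0$. Conversely, a d-hypercyclic vector of the $N$-tuple is d-hypercyclic for $(T_1,T_2)$, by projection onto the first two coordinates. Step~5 applies to this pair with $y=y_2$, because it used only \eqref{eq:y-slow} and the properties of $f_j$ and $w_j$. So the vector is a nonzero multiple of $x$.
\end{proof}

\begin{thebibliography}{9}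
\bibitem{MMP} \"Ozg\"ur Martin, Quentin Menet and Yunied Puig, \emph{Disjoint frequently hypercyclic pseudo-shifts}, arXiv:2106.01409 (2021).
\end{thebibliography}
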